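# Parallel Bismut torsion without parallel Bismut curvature

## 1. The guess that homogeneity turns parallel torsion into parallel curvature

Take a Hermitian manifold on which the holomorphic isometries act transitively, and suppose that the torsion of its Bismut connection is parallel. Must the curvature of that connection be parallel too? The natural first guess is yes, at least after the obvious trivial counterexamples are excluded. We fix the terms, state the guess as a conjecture, and test it.

Manifolds are smooth and connected, and $n=\dim_{\mathbb C}M$. For a Hermitian manifold $(M^n,g,J)$ put $\omega=g(J\cdot,\cdot)$. For a metric connection $\nabla$ put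
$$T(X,Y)=\nabla_XY-\nabla_YX-[X,Y],\qquad T(X,Y,Z)=g(T(X,Y),Z).$$
We write $D$ for the Levi-Civita connection and $\mathrm i$ for the imaginary unit. If $T$ is totally skew, then $\nabla-\frac12T$ is metric and torsion-free, so $D=\nabla-\frac12T$.

**Definition 1.1 (Bismut connection).** The Bismut connection $\nabla^b$ is the unique metric connection with $\nabla^bJ=0$ whose torsion $T^b$ is totally skew. Its torsion 3-form is $-d^c\omega$, which has type $(2,1)+(1,2)$. So $T^b=0$ exactly when $g$ is Kähler, and then $\nabla^b=D$. Its curvature is denoted $R^b$.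

**Definition 1.2 (BTP, BAS).** The metric is BTP (Bismut torsion parallel) if $\nabla^bT^b=0$. It is BAS (Bismut Ambrose–Singer) if $\nabla^bT^b=0$ and $\nabla^bR^b=0$.

**Definition 1.3 (homogeneous, Kähler factor).** A Hermitian manifold is homogeneous if its group of holomorphic isometries acts transitively. It is without Kähler de Rham factor if its de Rham decomposition as a Hermitian manifold has no Kähler factor.

The following statement is from Fabio Podestà and Fangyang Zheng, "A note on compact homogeneous manifolds with Bismut parallel torsion", arXiv:2310.14002 (2023).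

**Conjecture.** Let $(M^n,g)$ be a compact Hermitian manifold whose universal cover is a homogeneous Hermitian manifold without Kähler de Rham factor. Assume $g$ is BTP, and the manifold is one of the following:

(1) $M^n$ has finite fundamental group, or

(2) the universal cover of $(M^n,g)$ is a Lie group equipped with a left-invariant metric and a compatible left-invariant complex structure.

Then $g$ must be BAS.

To see Kähler factors we use a simple test.

**Lemma 1.4.** If a Hermitian manifold is a Hermitian product $K\times K'$ with $K$ Kähler, then $\iota_XT^b=0$ for all $X\in TK$, and $TK$ is $J$-invariant.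

*Proof.* The product of the Bismut connections of the two factors is metric, preserves $J$ and has skew torsion. By uniqueness it is the Bismut connection of the product. The factor $K$ contributes the Levi-Civita connection, so the torsion is pulled back from $K'$. $\square$

**Example 1.5 (Heisenberg group times a line).** On $\mathrm{Heis}_3\times\mathbb R$ take the left-invariant fields $e_1=\partial_x$, $e_2=\partial_y+x\partial_s$, $\xi_1=\partial_s$, $\xi_2=\partial_t$ as orthonormal frame. The only bracket is $[e_1,e_2]=\xi_1$. Put $Je_1=e_2$, $J\xi_1=\xi_2$. The Nijenhuis tensor vanishes on the pair $(e_1,e_2)$, as it does on any pair $(X,JX)$; on a pair $(e_j,\xi_a)$ all four brackets in it are zero, and it vanishes on $(\xi_1,\xi_2)$. So $J$ is integrable. Define $\nabla$ by $\nabla_{\xi_1}e_1=-e_2$, $\nabla_{\xi_1}e_2=e_1$ and all other derivatives of frame fields zero. It is metric and $\nabla J=0$. Its torsion is $T(e_1,e_2)=-\xi_1$, $T(\xi_1,e_1)=-e_2$, $T(\xi_1,e_2)=e_1$, and zero otherwise, which is the 3-form $-\eta_1\wedge dx\wedge dy$ with $\eta_1=ds-x\,dy$.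 So $\nabla=\nabla^b$. Moreover $R^b(e_1,e_2)=-\nabla_{[e_1,e_2]}=-\nabla_{\xi_1}$, that is, $R^b=dx\wedge dy\otimes J$ on $\mathrm{span}(e_1,e_2)$, and all other components vanish. The only nonzero connection operator, $\nabla_{\xi_1}=-J$ on $\mathrm{span}(e_1,e_2)$, annihilates $dx\wedge dy$, $\eta_1$ and $J$. So the metric is BAS. Also $\iota_XT^b=0$ only for $X\in\mathbb R\xi_2$, which contains no nonzero $J$-invariant subspace. So there is no Kähler factor.

**Example 1.6 (compact groups).** On $S^3\times S^3=SU(2)\times SU(2)$ take orthonormal left-invariant frames $E_j$, $E_j'$ with $[E_1,E_2]=2E_3$ and cyclically, the same for $E'_j$. Put $JE_1=E_2$, $JE_1'=E_2'$, $JE_3=E_3'$. The $(1,0)$-vectors are spanned by $E_1-\mathrm iE_2$, $E'_1-\mathrm iE'_2$, $E_3-\mathrm iE'_3$, and $[E_3,E_1-\mathrm iE_2]=2E_2+2\mathrm iE_1=2\mathrm i(E_1-\mathrm iE_2)$, likewise for the primed fields; so they are closed under brackets and $J$ is integrable. The connection for which all left-invariant fields are parallel is metric, preserves $J$, and has torsion $T(X,Y)=-[X,Y]$,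 the skew form $-2(E^{123}+E'^{123})$. So it is $\nabla^b$, with $R^b=0$ and $T^b$ parallel: BAS. Here $\iota_XT^b=0$ only for $X=0$. So this is a simply connected test of alternative (1), and the guess passes it.

**Example 1.7 (why Kähler factors are excluded).** Let $K$ be a compact homogeneous Kähler manifold which is not locally symmetric (Section 5 contains one). On $K\times S^3\times S^3$ the Bismut connection is the product of $D^K$ with the connection of Example 1.6. So $T^b$ is parallel, and $\nabla^bR^b=D^KR^K\neq0$. This is the trivial way to break the guess, and the hypothesis on the de Rham decomposition forbids it.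

## 2. The part of the curvature that the torsion does not see

The sensible first attempt is to derive $\nabla R=0$ from $\nabla T=0$ by the Bianchi identity. Write $\nabla=\nabla^b$, $T=T^b$, $R=R^b$, and let $\mathfrak S$ denote the cyclic sum over $X,Y,Z$. The first Bianchi identity of a connection with torsion is $\mathfrak S R(X,Y)Z=\mathfrak S\{T(T(X,Y),Z)+(\nabla_XT)(Y,Z)\}$. If $\nabla T=0$, it becomes
$$\mathfrak S\,R(X,Y)Z=\mathfrak S\,T(T(X,Y),Z),\tag{2.1}$$
and the right side is a parallel tensor.

**Definition 2.1.** Let $\mathfrak a\subset\mathfrak{so}(E)$ be a Lie algebra of skew endomorphisms of a Euclidean space $E$. Then $K(\mathfrak a)$ is the space of linear maps $r:\Lambda^2E\to\mathfrak a$ with $\mathfrak S\,r(x,y)z=0$. Such $r$ are pair-symmetric, $\langle r(x,y)z,w\rangle=\langle r(z,w)x,y\rangle$, by the usual algebra of Riemannian curvature tensors.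

On $E=\mathbb R^2$ the cyclic identity is vacuous, so $K(\mathfrak{so}(2))=\mathbb R$. On $E=\mathbb R^{2m}$, $m\ge2$, with complex structure $J$, we have $K(\mathbb RJ)=0$: if $r(x,y)=\varphi(x,y)J$, pair symmetry says $\varphi(x,y)\omega(z,w)=\varphi(z,w)\omega(x,y)$, so $\varphi=c\,\omega$. Taking $|x|=1$, $y=Jx$ and $z\perp x,Jx$, the cyclic sum is $cJz$, so $c=0$.

**Lemma 2.2.** Let $g$ be BTP and let $\mathfrak g_0$ be the holonomy algebra of $\nabla$ at a point $o$. Then $\nabla_WR\in K(\mathfrak g_0)$ for every $W\in T_oM$.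

*Proof.* $R$ takes values in the bundle of holonomy algebras, which is a parallel subbundle of $\mathfrak{so}(TM)$. So $\nabla_WR$ takes values in it as well. Differentiating (2.1) gives $\mathfrak S(\nabla_WR)(X,Y)Z=0$. $\square$

So if $K(\mathfrak g_0)=0$, the guess is right. In general the argument stops here: $\nabla R$ is a tensor with exactly the symmetries that it would have for a torsion-free connection, and the torsion gives no further control of it. Homogeneity does not help by itself. For $T=0$ we would have to prove that a homogeneous Kähler manifold is locally symmetric, and this is false.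

The hypothesis forbids a non-symmetric homogeneous Kähler manifold as a *factor*. It does not forbid it as the *base* of a fibration. We therefore look for a bundle over a Kähler manifold $B$ in which the torsion is built only from forms on $B$ that are parallel whether or not $B$ is symmetric, for example the Kähler form. Example 1.5 has this shape, a bundle over $\mathbb C$ with $d\eta_1=-dx\wedge dy$. So does $S^3\times S^3$, over $\mathbb{CP}^1\times\mathbb{CP}^1$. In both, the base is symmetric, which is why the guess passed its tests.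

## 3. Three theorems, and the dimensions in which the guess is false

**Setup $(*)$.** $(B,g_B,J_B)$ is Kähler and $\pi:X\to B$ is a surjective submersion. $\eta_1,\dots,\eta_{2q}$ are 1-forms on $X$ restricting to a coframe on each fibre, with $d\eta_a=\pi^*F_a$. Each $F_a$ is a $D^B$-parallel real $(1,1)$-form on $B$, and the skew endomorphisms $A_a$ defined by $g_B(A_aY,Z)=F_a(Y,Z)$ commute pairwise. $J_0$ is an orthogonal complex structure on $\mathbb R^{2q}$. Let $H=\bigcap\ker\eta_a\cong\pi^*TB$, and let $\xi_a$ be the vertical fields dual to $\eta_a$. Put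
$$g=\pi^*g_B+\sum_a\eta_a^2,\qquad J|_H=J_B,\qquad J|_{\mathrm{span}\,\xi_a}=J_0 .$$

Example 1.5 is the case $B=\mathbb C$, $F_1=-dx\wedge dy$, $F_2=0$, $A_1=-J$, $A_2=0$.

**Theorem 1.** In setup $(*)$:

(a) $(X,g,J)$ is Hermitian, $T^b=\sum_a\eta_a\wedge\pi^*F_a$, and $g$ is BTP.

(b) $g$ is BAS if and only if $D^BR^B=0$, i.e. $B$ is locally symmetric.

(c) If $\bigcap_a\ker F_a=0$ and $\{\sum c_a\xi_a:\sum c_aF_a=0\}$ contains no nonzero $J$-invariant subspace, then the universal cover of $X$ has no Kähler de Rham factor.

**Theorem 2 (the conjecture is false).**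

(i) For every $n\ge5$ there is a compact simply connected homogeneous Hermitian manifold $M^n$ without Kähler de Rham factor that is BTP but not BAS.

(ii) For every $n\ge4$ there is a compact Hermitian $M^n$ whose universal cover is a solvable Lie group with left-invariant metric and left-invariant complex structure, without Kähler de Rham factor, that is BTP but not BAS.

**Theorem 3 (the bounds are optimal).** Let $(M^n,g)$ be compact, BTP, not Kähler, with homogeneous Hermitian universal cover. If $n\le3$, or if $n=4$ and $\pi_1(M)$ is finite, then $g$ is BAS.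

A manifold as in the conjecture is not Kähler, since otherwise its universal cover would itself be a Kähler factor. So under (1) the conjecture holds exactly for $n\le4$, and under (2) exactly for $n\le3$. Alternative (2) is read literally: the universal cover is a Lie group with left-invariant structure, but the deck group need not lie in that group. Nothing is claimed here about the variant with this extra requirement. Either part of Theorem 2 disproves the conjecture; Theorem 3 is a supplement on which nothing else depends.

## 4. Torus-type bundles with parallel curvature forms: proof of Theorem 1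

**Step 1: a candidate for the Bismut connection.** We write down a connection adapted to $TX=H\oplus\mathrm{span}(\xi_a)$ and compute its torsion. For vector fields $X,Y$ on $B$ with lifts $X^h,Y^h\in H$, the fields $[\xi_a,Y^h]$ and $[\xi_a,\xi_b]$ are vertical, because $\xi_a$ is $\pi$-related to $0$. Since $\eta_c$ is constant on the fields involved, $\eta_c([\xi_a,Y^h])=-d\eta_c(\xi_a,Y^h)=0$ and $\eta_c([\xi_a,\xi_b])=-d\eta_c(\xi_a,\xi_b)=0$. So both brackets vanish. Likewise $\eta_a([X^h,Y^h])=-F_a(X,Y)$, hence
$$[X^h,Y^h]=[X,Y]^h-\sum_aF_a(X,Y)\xi_a.\tag{4.1}$$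
Define $\nabla$ by
$$\nabla_{X^h}Y^h=(D^B_XY)^h,\qquad\nabla_{\xi_a}Y^h=(A_aY)^h,\qquad\nabla\xi_a=0,\tag{4.2}$$
that is, $\nabla=(\pi^*D^B+\sum_a\eta_a\otimes A_a)\oplus d$. It is metric since $D^B$ is metric and the $A_a$ are skew. As $F_a$ is $(1,1)$, $g_B(A_aJY,Z)=F_a(JY,Z)=-F_a(Y,JZ)=g_B(JA_aY,Z)$, so $A_a$ commutes with $J_B$. As also $D^BJ_B=0$, and $J_0$ has constant coefficients in the parallel frame $\xi_a$, we get $\nabla J=0$. From (4.1) and (4.2),
$$T(X^h,Y^h)=\sum_aF_a(X,Y)\xi_a,\qquad T(\xi_a,Y^h)=(A_aY)^h,\qquad T(\xi_a,\xi_b)=0.\tag{4.3}$$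
So $T(X^h,Y^h,\xi_a)=F_a(X,Y)$ and $T(\xi_a,Y^h,Z^h)=F_a(Y,Z)$, which says $T=\sum_a\eta_a\wedge\pi^*F_a$. This is totally skew.

**Step 2: $J$ is integrable, so that $\nabla=\nabla^b$.** Substitute $[U,V]=\nabla_UV-\nabla_VU-T(U,V)$ in the Nijenhuis tensor. Because $\nabla J=0$, all derivative terms cancel, and
$$N(X,Y)=[JX,JY]-J[JX,Y]-J[X,JY]-[X,Y]=-T(JX,JY)+JT(JX,Y)+JT(X,JY)+T(X,Y).$$
On $H\times H$ it vanishes, because $F_a(JX,JY)=F_a(X,Y)$ and $F_a(JX,Y)=-F_a(X,JY)$. For $\xi=\sum c_a\xi_a$ write $A_\xi=\sum c_aA_a$. For $Y\in H$,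
$$N(\xi,Y)=-A_{J\xi}JY+JA_{J\xi}Y+JA_\xi JY+A_\xi Y=0,$$
since $A_\xi$ and $A_{J\xi}$ commute with $J$. On vertical pairs $T=0$. So $J$ is integrable, $(X,g,J)$ is Hermitian, and by uniqueness $\nabla=\nabla^b$.

**Step 3: the torsion is parallel.** For a tensor $S$ on $B$, evaluating on lifts of fields and using (4.2), we have
$$\nabla(\pi^*S)=\pi^*(D^BS)+\sum_b\eta_b\otimes A_b\cdot S,\tag{4.4}$$
where $A\cdot S$ is the derivation action. Here $\nabla\eta_a=0$, $D^BF_a=0$, and
$$(A_b\cdot F_a)(Y,Z)=-F_a(A_bY,Z)-F_a(Y,A_bZ)=g_B([A_b,A_a]Y,Z)=0.$$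
So $\nabla(\pi^*F_a)=0$ and $\nabla T=0$. Equivalently $\nabla A_a=0$. This proves (a).

**Step 4: the curvature, and where $B$ enters.** On $H$ the connection form differs from $\pi^*D^B$ by $\sum\eta_a\otimes A_a$. Since $D^BA_a=0$ and $[A_a,A_b]=0$,
$$R^b=\pi^*R^B+\sum_a\pi^*F_a\otimes A_a\ \text{ on }H,\qquad R^b=0\ \text{ on vertical vectors.}\tag{4.5}$$
The second term is parallel by Step 3. For the first, (4.4) produces the terms $A_a\cdot R^B$, and these vanish for the following reason. Let $A$ be a parallel skew endomorphism of a Riemannian manifold with curvature $R$. Then $[R(X,Y),A]=0$, and with pair symmetry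
$$g(R(AX,Y)Z,W)=g(R(Z,W)AX,Y)=g(AR(Z,W)X,Y)=-g(R(Z,W)X,AY)=-g(R(X,AY)Z,W).$$
Therefore
$$(A\cdot R)(X,Y)=[A,R(X,Y)]-R(AX,Y)-R(X,AY)=0.\tag{4.6}$$
Hence $\nabla^bR^b=\pi^*(D^BR^B)$. As $\pi$ is a surjective submersion and $\nabla^bT^b=0$, the metric is BAS if and only if $D^BR^B=0$. This is (b).

**Step 5: no Kähler factor.** Suppose the universal cover is a Hermitian product with a Kähler factor $K$. By Lemma 1.4, $TK$ is a $J$-invariant subbundle of $\{X:\iota_XT=0\}$. For $X=X^h+\sum c_a\xi_a$,
$$\iota_XT=\sum_ac_a\,\pi^*F_a-\sum_a\eta_a\wedge\iota_{X^h}\pi^*F_a .$$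
The two sums have different types with respect to $TX=H\oplus\mathrm{span}(\xi_a)$, and the $\eta_a$ are independent. So this vanishes iff $X^h\in\bigcap\ker F_a=0$ and $\sum c_aF_a=0$ (at the point, equivalently everywhere, since the $F_a$ are parallel). By hypothesis $TK=0$. $\square$

## 5. The flag manifold $SU(3)/T^2$ and an odd sphere: Theorem 2(i)

By Theorem 1 we need a compact homogeneous Kähler base that is not locally symmetric, and a group above it. Two standard facts will be used repeatedly. A left-invariant form on $G$ that is annihilated by contraction with $\mathfrak h$ and is $\mathrm{Ad}(H)$-invariant descends to a $G$-invariant form on $G/H$. The second is a criterion.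

**Lemma 5.1.** Let $\mathfrak g=\mathfrak k\oplus\mathfrak m$ be an $\mathrm{Ad}(K)$-invariant splitting and let $J$ be an $\mathrm{Ad}(K)$-invariant complex structure on $\mathfrak m$, with $\mathrm i$-eigenspace $\mathfrak m^+\subset\mathfrak m_{\mathbb C}$. If $\mathfrak q=\mathfrak k_{\mathbb C}\oplus\mathfrak m^+$ is a subalgebra, the invariant almost complex structure on $G/K$ is integrable.

*Proof.* Let $\varphi$ be a local $(0,1)$-form on $G/K$ and $p:G\to G/K$. The left-invariant fields in $\mathfrak q$ are mapped by $dp$ onto $T^{1,0}$, so $p^*\varphi$ vanishes on them. For $A,C\in\mathfrak q$ we get $p^*d\varphi(A,C)=A(p^*\varphi(C))-C(p^*\varphi(A))-p^*\varphi([A,C])=0$. So $d\varphi$ vanishes on $T^{1,0}\times T^{1,0}$ for every $(0,1)$-form $\varphi$, which says that $T^{1,0}$ is closed under brackets. $\square$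

**Step 1: a circle bundle over $F=SU(3)/T^2$.** Let $\langle X,Y\rangle=-\mathrm{tr}\,XY$ on $\mathfrak{su}(3)$, let $T^2$ be the diagonal torus with Lie algebra $\mathfrak t$, $\mathfrak m=\mathfrak t^\perp$,
$$Z=\mathrm i\,\mathrm{diag}(1,0,-1),\qquad W=\mathrm i\,\mathrm{diag}(1,-2,1).$$
Then $\langle Z,W\rangle=1+0-1=0$, and $H=\exp\mathbb RW$ is a closed circle. Put $S=SU(3)/H$, $\pi_1:S\to F$. The left-invariant form $\eta=\frac12\langle Z,\cdot\rangle$ has $\eta(Z)=1$, vanishes on $\mathfrak h=\mathbb RW$, and is $\mathrm{Ad}(H)$-invariant. So it descends to an $SU(3)$-invariant form $\eta_1$ on $S$, nonzero on the fibres of $\pi_1$, which are spanned by the direction $Z$. Moreover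
$$d\eta(X,Y)=-\eta([X,Y])=-\tfrac12\langle[Z,X],Y\rangle\tag{5.1}$$
vanishes for $X\in\mathfrak t$ and is $\mathrm{Ad}(T^2)$-invariant. So $d\eta_1=\pi_1^*F_1$ with $F_1$ an invariant closed form on $F$.

**Step 2: $F_1$ is minus a Kähler form.** Identify $X\in\mathfrak m$ with its upper entries $(x_{12},x_{13},x_{23})$ and let $J_F$ be multiplication by $\mathrm i$ on them. This commutes with $\mathrm{Ad}(T^2)$. The lower entries are $-\bar x_{jk}$, on which $J_F$ acts by $-\mathrm i$; so the $\mathrm i$-eigenspace of $J_F$ in $\mathfrak m_{\mathbb C}$ is the space $\mathfrak n^+$ of strictly upper triangular matrices. As $\mathfrak t_{\mathbb C}\oplus\mathfrak n^+$ is a subalgebra, $J_F$ is integrable by Lemma 5.1. On the entry $x_{jk}$, $\mathrm{ad}_Z$ is multiplication by the difference of the diagonal entries of $Z$, that is by $\mathrm i,2\mathrm i,\mathrm i$. So $\mathrm{ad}_Z=PJ_F$ with $P=\mathrm{diag}(1,2,1)>0$. Let $g_F=\frac12\langle P\cdot,\cdot\rangle$, an invariant Hermitian metric. By (5.1), $F_1(X,Y)=-\frac12\langle PJ_FX,Y\rangle=-g_F(J_FX,Y)$,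 i.e. $F_1=-\omega_F$. As $F_1$ is closed, $(F,g_F,J_F)$ is homogeneous Kähler; $F_1$ is parallel of type $(1,1)$, and $A_1=-J_F$.

**Step 3: $F$ is not locally symmetric.** $SU(3)$ has $\pi_1=\pi_2=0$, so $F$ is simply connected and $H_2(F)\cong\pi_2(F)\cong\pi_1(T^2)=\mathbb Z^2$; thus $b_2(F)=2$. Suppose $F$ were locally symmetric. Being compact and simply connected, it would be symmetric without Euclidean factor, hence a product of irreducible compact-type Hermitian symmetric spaces. Each of these has $b_2=1$: on a compact symmetric space the cohomology is represented by invariant forms, an invariant 2-form is a skew endomorphism commuting with the isotropy algebra, and this algebra is irreducible and contains $J$, so by Schur the form is a multiple of the Kähler form. So there would be exactly two factors, of complex dimensions 1 and 2, the first being a round $S^2$. By de Rham, $\mathrm{Isom}_0(F)$ is the product of the groups $\mathrm{Isom}_0$ of the factors. So $SU(3)$ acts on $S^2$ through a homomorphism to $SO(3)$. It is trivial, because $\mathfrak{su}(3)$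 is simple of dimension $8>3$. This contradicts the transitivity of $SU(3)$ on $F$.

**Step 4: a second fibre direction.** The fibres must have even dimension, so we need a second 1-form. Taking $S\times S^1$ with $\eta_2=d\theta$ would give $n=4$ but infinite fundamental group. A Hopf fibration keeps everything simply connected. For $k\ge1$ let $\pi_2:S^{2k+1}\to\mathbb{CP}^k$ be the Hopf fibration and $\eta_2=\sum(x_jdy_j-y_jdx_j)$, which is 1 on the unit vertical field $\xi=\sum(x_j\partial_{y_j}-y_j\partial_{x_j})$. We have $d\eta_2=2\sum dx_j\wedge dy_j$, and $\iota_\xi d\eta_2=-d\sum(x_j^2+y_j^2)=0$ on the sphere. So $d\eta_2=\pi_2^*F_2$; on horizontal vectors $\sum dx_j\wedge dy_j=g(J\cdot,\cdot)$, so $F_2=2\omega_{FS}$, where $\omega_{FS}$ belongs to the quotient metric. Hence $A_2=2J$ on $\mathbb{CP}^k$.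

**Step 5: assembly.** Put $M=S\times S^{2k+1}\to B=F\times\mathbb{CP}^k$ with $J\xi_1=\xi_2$. The forms $F_1,F_2$ are parallel of type $(1,1)$ on $B$, and $A_1,A_2$ are multiples of the complex structures of different factors, so they commute. Thus $(*)$ holds with $q=1$. We check the requirements.

- $M$ is compact. It is simply connected, since $SU(3)$ is simply connected and $H$ is connected. Its real dimension is $7+2k+1$, so $n=4+k$.
- $SU(3)\times U(k+1)$ acts transitively on $M$, preserves $\eta_1,\eta_2$ (hence $H$ and the $\xi_a$), and covers holomorphic isometries of $B$. So it acts by holomorphic isometries, and $M$ is homogeneous Hermitian.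
- $F_1$ and $F_2$ are linearly independent and $\ker F_1\cap\ker F_2=0$, so by Theorem 1(c) there is no Kähler factor.
- $B$ is not locally symmetric because $F$ is not. By Theorem 1, $M$ is BTP but not BAS. $\square$

This already disproves the conjecture.

## 6. A contractible Kähler base under a solvable group: Theorem 2(ii)

For alternative (2) we need a base of another kind: a non-symmetric homogeneous Kähler manifold $B_1$, a line or circle bundle over it with a simply transitive group, and a cocompact discrete group. The base will be a vector bundle with fibre $V=M_2(\mathbb R)=\mathbb R^2\oplus\mathbb R^2$ over the hyperbolic plane $SL(2,\mathbb R)/SO(2)$. With fibre a single $\mathbb R^2$, a lattice would force us into $SL(2,\mathbb Z)$, which is not cocompact in $SL(2,\mathbb R)$; Section 7.8 turns this into a proof for $n=3$. On $M_2(\mathbb R)$ there is room for a cocompact arithmetic group.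

Put
$$\varepsilon=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad h=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad h'=\begin{pmatrix}0&1\\1&0\end{pmatrix}=\varepsilon h .$$
Then $\varepsilon^2=-1$, $h\varepsilon=-h'$, $hh'=-\varepsilon$, $h'h=\varepsilon$; in particular $[h,h']=-2\varepsilon$, and $h,h'$ anticommute with $\varepsilon$.

**Step 1: a cocompact arithmetic group.** Let $\mathcal O\subset M_2(\mathbb R)$ be the $\mathbb Z$-span of $1,\varepsilon,\sqrt3h,\sqrt3h'$. By the relations above it is a ring, and it is a lattice in $M_2(\mathbb R)$. For $x=x_0+x_1\varepsilon+x_2\sqrt3h+x_3\sqrt3h'$ the adjugate $\bar x=\mathrm{adj}(x)=\mathrm{tr}(x)-x$ is again in $\mathcal O$, $\mathrm{tr}\,x=2x_0$, and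
$$\det x=x_0^2+x_1^2-3x_2^2-3x_3^2 .$$
If $0\ne x\in\mathcal O$ then $\det x\ne0$. Indeed, we may take $x$ primitive. If $x_0^2+x_1^2=3(x_2^2+x_3^2)$, then $3\mid x_0,x_1$, since $-1$ is not a square mod 3. Then $9$ divides the left side, so $3\mid x_2^2+x_3^2$ and $3\mid x_2,x_3$, a contradiction. Let $\mathcal O^1=\{x\in\mathcal O:\det x=1\}$. Since $x^{-1}=\bar x$ there, it is a discrete subgroup of $SL(2,\mathbb R)$.

*$\mathcal O^1$ is cocompact.* Fix a compact convex symmetric $C\subset M_2(\mathbb R)$ of volume $\ge2^4\,\mathrm{covol}(\mathcal O)$. For $g\in SL(2,\mathbb R)$, left multiplication by $g$ on $M_2(\mathbb R)=\mathbb R^2\oplus\mathbb R^2$ has determinant $(\det g)^2=1$, so $gC$ has the same volume. By Minkowski's theorem there is $0\ne x=gc\in\mathcal O$ with $c\in C$. Then $\det x=\det c$ lies in a finite set of nonzero integers. Let $x,x'\in\mathcal O$ both have determinant $m$ and $x'\equiv x$ mod $m\mathcal O$. Then $x'\bar x\equiv x\bar x=m\equiv0$ mod $m\mathcal O$, so $\gamma=x'x^{-1}=x'\bar x/m$ lies in $\mathcal O$, has determinant 1,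 and $x'=\gamma x$. As $\mathcal O/m\mathcal O$ is finite, finitely many elements $x_i$ represent all the occurring $x$ up to left multiplication by $\mathcal O^1$. So $x=\gamma x_i$ and $g=xc^{-1}=\gamma x_ic^{-1}$, where $c$ runs through a compact subset of $C$ on which $\det$ takes finitely many nonzero values. So $x_ic^{-1}$ lies in a fixed compact set.

*A torsion-free subgroup.* Let $\Delta=\{\gamma\in\mathcal O^1:\gamma\equiv1\bmod3\mathcal O\}$. It is the kernel of a homomorphism to a finite group, so it has finite index and is cocompact too. It is torsion-free: $\gamma=1+3y$ has $\mathrm{tr}\,\gamma\in2+6\mathbb Z$. An element of finite order is diagonalizable over $\mathbb C$ with eigenvalues $\lambda,\lambda^{-1}$ of modulus 1. Its trace is in $[-2,2]$, so it is 2, and $\lambda=1$, $\gamma=1$.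

**Step 2: the groups.** On $V=M_2(\mathbb R)$ let $\Omega(x,y)=\mathrm{tr}(\varepsilon\bar xy)$.

- It is skew: $\mathrm{tr}\,\bar a=\mathrm{tr}\,a$ and $\bar\varepsilon=-\varepsilon$ give $\Omega(x,y)=\mathrm{tr}(\overline{\varepsilon\bar xy})=-\mathrm{tr}(\bar yx\varepsilon)=-\Omega(y,x)$. It is nondegenerate since the trace form is.
- It is invariant under left multiplication by $g\in SL(2,\mathbb R)$, since $\overline{gx}\,gy=\bar x\bar ggy=\bar xy$. It is integral on $\mathcal O$.
- Since $\bar x=-\varepsilon x^T\varepsilon$, we have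
$$\Omega(x,\varepsilon y)=\mathrm{tr}(\varepsilon(-\varepsilon x^T\varepsilon)\varepsilon y)=-\mathrm{tr}(x^Ty).\tag{6.1}$$

Let $N=V\times\mathbb R$ with $(v,s)(w,t)=(v+w,s+t+\frac12\Omega(v,w))$, let $N'=N/(0\times\frac12\mathbb Z)$, and let $E=N'\rtimes SL(2,\mathbb R)$, acting on $V$ by left multiplication. Let $z$ be the central generator, $\exp(tz)=(0,t)$. In $\mathfrak e=V\oplus\mathbb Rz\oplus\mathfrak{sl}_2$ we have $[v,w]=\Omega(v,w)z$ and $[a,v]=av$ for $a\in\mathfrak{sl}_2$. Let $\mathfrak p=\mathrm{span}(h,h')$, $c=\frac1{4\pi}$ and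
$$L=\{(\exp(-ctz),\exp(t\varepsilon)):t\in\mathbb R\}.$$
At $t=2\pi$ the first entry is $-2\pi c=-\frac12$, trivial in $N'$; so $L$ is a compact circle. The slope $c$ is there to make the curvature form below nondegenerate on $\mathfrak p$, and its value is chosen to make $L$ close up. Let
$$X_1=E/L\ (\dim=7),\qquad B_1=E/(Z'L)=(V\rtimes SL(2,\mathbb R))/SO(2)\ (\dim=6),$$
where $Z'$ is the circle generated by $z$. So $T_oB_1=V\oplus\mathfrak p$; write $\pi_1:X_1\to B_1$.

**Step 3: a Kähler structure on $B_1$ with Kähler form $F_1$.** Let $\eta$ be the left-invariant form with $\eta(z)=1$, $\eta|_V=\eta|_{\mathfrak p}=0$, $\eta(\varepsilon)=c$. It vanishes on $\mathfrak l=\mathbb R(\varepsilon-cz)$, and it is $\mathrm{Ad}(L)$-invariant because $\mathrm{Ad}(L)$ preserves $V$ and $\mathfrak p$ and fixes $\varepsilon,z$. So it descends to $\eta_1$ on $X_1$, with value 1 on the fibre direction $z$. From $d\eta(X,Y)=-\eta([X,Y])$: contraction with the central $z$ gives $0$; contraction with $\varepsilon-cz$ gives $0$ because $[\varepsilon,\cdot]$ takes values in $V\oplus\mathfrak p$;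 $d\eta$ vanishes on $V\times\mathfrak p$ because $[\mathfrak p,V]\subset V$; and
$$d\eta(v,w)=-\Omega(v,w),\qquad d\eta(h,h')=2c.\tag{6.2}$$
So $d\eta_1=\pi_1^*F_1$ with $F_1$ an invariant closed form on $B_1$.

Let $J$ be left multiplication by $\varepsilon$ on $V$ and on $\mathfrak p$ (so $Jh=h'$, $Jh'=-h$). It is $\mathrm{Ad}(SO(2))$-invariant since $SO(2)$ commutes with $\varepsilon$. *Integrability:* let $V^+,\mathfrak p^+$ be the $\mathrm i$-eigenspaces. For $p\in\mathfrak p^+$, $v\in V^+$, we have $\varepsilon(pv)=(\varepsilon p)v=\mathrm ipv$, and, as $p$ anticommutes with $\varepsilon$, also $\varepsilon(pv)=-p\varepsilon v=-\mathrm ipv$. So $pv=0$. Further $[V^+,V^+]=0$ in $V\rtimes\mathfrak{sl}_2$, $\dim\mathfrak p^+=1$, $[\varepsilon,p]=2\varepsilon p=2\mathrm ip$ and $[\varepsilon,v]=\mathrm iv$. So $\mathfrak{so}(2)_{\mathbb C}\oplus V^+\oplus\mathfrak p^+$ is a subalgebra of $(V\rtimes\mathfrak{sl}_2)_{\mathbb C}$, and Lemma 5.1 applies. *Positivity:* $F_1$ is $J$-invariant on $V$ since $\varepsilon\in SL(2,\mathbb R)$, and on the plane $\mathfrak p$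 since $J$ is a rotation there. By (6.1) and (6.2), $F_1(v,Jv)=\mathrm{tr}(v^Tv)$ and $F_1(h,Jh)=2c>0$. So $g_{B_1}=F_1(\cdot,J\cdot)$ is an invariant Kähler metric with $\omega_{B_1}=F_1$, and $A_1=J$.

**Step 4: $B_1$ is not locally symmetric.** As a manifold $B_1=V\times\mathcal H$ with $\mathcal H=SL(2,\mathbb R)/SO(2)$. Translating back by $(v,g)^{-1}$ sends $dv$ to $g^{-1}dv$, and $V\perp\mathfrak p$, so at $(v,gSO(2))$ the metric is
$$\mathrm{tr}\big(dv^T(gg^T)^{-1}dv\big)+(\text{an invariant metric on }\mathcal H).$$
The fibres $V\times\{x\}$ are complex submanifolds. They are flat, since the first term does not depend on $v$. Let $X=E_{11}$ be a constant field on $V$ and let $Y$ be a vector field on $\mathcal H$ equal to $\frac d{dt}$ along $\exp(th)\cdot o$. Then $[X,Y]=0$, $g(X,Y)=0$, and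
$$g(\mathrm{II}(X,X),Y)=g(D_XX,Y)=-g(X,D_XY)=-g(X,D_YX)=-\tfrac12Y|X|^2=-\tfrac12\tfrac d{dt}\Big|_0e^{-2t}=1 .$$
For a complex submanifold of a Kähler manifold $\mathrm{II}$ is complex bilinear, so the Gauss equation reads $0=R(X,JX,JX,X)-2|\mathrm{II}(X,X)|^2$, where $R(X,Y,Y,X)$ is the unnormalized sectional curvature. So $B_1$ has a plane of positive curvature. If $B_1$ were locally symmetric, then, being complete and simply connected, it would be a symmetric space. A compact-type factor would be a closed manifold with nonzero top homology mod 2, which is impossible in a contractible product. So its sectional curvature would be $\le0$, a contradiction.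

**Step 5: the total space.** For $k\ge1$ let $X_2=\mathrm{Heis}_{2k+1}\to\mathbb C^k$ with $(x,y,s)(x',y',s')=(x+x',y+y',s+s'+x\cdot y')$ and $\eta_2=ds-\sum x_jdy_j$. This form is left-invariant, because translation by $(x,y,s)$ turns it into $ds'+x\cdot dy'-(x+x')\cdot dy'$. We have $d\eta_2=\pi_2^*F_2$, $F_2=-\sum dx_j\wedge dy_j$, with flat base metric $\sum dx_j^2+dy_j^2$. For $k=0$ let $X_2=\mathbb R$ over a point, $\eta_2=ds$, $F_2=0$. On $X=X_1\times X_2\to B_1\times\mathbb C^k$ put $J\xi_1=\xi_2$. Then $(*)$ holds: $F_1,F_2$ are parallel of type $(1,1)$, and $A_1,A_2$ act on different factors. Also $\ker F_1\cap\ker F_2=0$, and $\{\sum c_a\xi_a:\sum c_aF_a=0\}$ is $0$ for $k\ge1$ and $\mathbb R\xi_2$ for $k=0$. Neither contains a nonzero $J$-invariant subspace. By Theorem 1 and Step 4, $X$ is BTP, not BAS, and its universal cover has no Kähler factor. The real dimension is $7+2k+1$, so $\dim_{\mathbb C}X=4+k$.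

**Step 6: a compact quotient.** Let $\Gamma'=\{((v,0),\delta):v\in\mathcal O,\ \delta\in\Delta\}\subset E$. In $E$,
$$((v,0),\delta)((w,0),\delta')=((v+\delta w,\tfrac12\Omega(v,\delta w)),\delta\delta'),$$
and $\Delta\mathcal O=\mathcal O$, $\frac12\Omega(\mathcal O,\mathcal O)\subset\frac12\mathbb Z$, which is trivial in $N'$. So $\Gamma'$ is a subgroup, discrete and isomorphic to $\mathcal O\rtimes\Delta$, hence torsion-free. It is cocompact: given $((v,s),g)\in E$, choose $\delta\in\Delta$ with $\delta^{-1}g$ in a fixed compact set, and then $u\in\mathcal O$ with $\delta^{-1}v-\delta^{-1}u$ in a fixed compact set. Then $((u,0),\delta)^{-1}((v,s),g)$ lies in a fixed compact set, because $\mathbb R/\frac12\mathbb Z$ is compact. As $L$ is compact, $\Gamma'$ acts properly discontinuously on $X_1=E/L$ with finite stabilizers, which are trivial since $\Gamma'$ is torsion-free. It preserves $\eta_1$ and covers holomorphic isometries of $B_1$. Let $\Gamma_2$ be the integer Heisenberg group ($\mathbb Z$ if $k=0$), acting by left translations on $X_2$; it preserves $\eta_2$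 and acts on $\mathbb C^k$ by translations. Then $M=(\Gamma'\times\Gamma_2)\backslash X$ is a compact Hermitian manifold, BTP and not BAS, because these are local properties.

**Step 7: a simply transitive solvable group.** Let $Q\subset SL(2,\mathbb R)$ be the upper triangular matrices with positive diagonal; $SL(2,\mathbb R)=Q\cdot SO(2)$ and $Q\cap SO(2)=1$. If $g=q\exp(t\varepsilon)$, then, as $z$ is central and fixed by $SL(2,\mathbb R)$,
$$(\nu,g)\cdot(\exp(ctz),\exp(-t\varepsilon))=(\nu\exp(ctz),q),\qquad\nu\in N' .$$
So $E=(N'\rtimes Q)L$. If $(\exp(-ctz),\exp(t\varepsilon))\in N'\rtimes Q$, then $\exp(t\varepsilon)=1$, $t\in2\pi\mathbb Z$ and $\exp(-ctz)=1$. So $(N'\rtimes Q)\cap L=1$. Hence $N'\rtimes Q$ acts simply transitively on $X_1$, preserving $\eta_1$ and covering holomorphic isometries of $B_1$. Therefore the universal cover of $M$ is the solvable Lie group $(N\rtimes Q)\times\mathrm{Heis}_{2k+1}$ (with $\mathrm{Heis}_1=\mathbb R$) with left-invariant $g,J$. In particular it is homogeneous. By Step 5 it has no Kähler factor. $\square$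

## 7. Dimension at most three, and dimension four with finite fundamental group: Theorem 3

Now we return to the space $K(\mathfrak g_0)$ of Section 2 and locate where $\nabla R$ can live. Each place will turn out to be the curvature of a local quotient $B$, and small dimension together with compactness will make $B$ locally symmetric. We use the following published facts.

- (Mostow, Ann. of Math. 52 (1950)) A connected Lie subgroup of codimension $\le4$ in a simply connected Lie group is closed.
- (Jensen, J. Differential Geom. 3 (1969)) Homogeneous Einstein Riemannian 4-manifolds are symmetric.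
- (Milnor, Adv. Math. 21 (1976), Thm 3.1) A left-invariant metric on a solvable Lie group is flat or has negative scalar curvature.
- (Auslander; Raghunathan, *Discrete Subgroups of Lie Groups*, Thm 8.24) If $\Gamma$ is a discrete subgroup of a Lie group $G$ and $R$ is a closed connected solvable normal subgroup, then the identity component of the closure of the image of $\Gamma$ in $G/R$ is solvable.
- (Mal'cev; Raghunathan, Ch. II) A lattice in a simply connected nilpotent Lie group meets the centre in a lattice.

Throughout, $(M^n,g)$ is as in Theorem 3 with $n\le4$, $\tilde M$ is its universal cover, $\nabla=\nabla^b$, $T=T^b$, $R=R^b$, $\mathfrak g_0\subset\mathfrak u(n)$ is the holonomy algebra at $o\in\tilde M$, and $I$ is the Lie group of holomorphic isometries of $\tilde M$, with Lie algebra $\mathfrak i$ and compact isotropy. The orbits of the identity component $I_0$ are open, so $I_0$ is transitive. As $\tilde M$ is simply connected, the holonomy group is connected, and $\mathfrak g_0$-invariant tensors and subspaces at $o$ extend to parallel ones. Elements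 of $I$ preserve $\nabla$.

### 7.1 The splitting of $K(\mathfrak g_0)$

**Step 1: decompose the tangent space.** By Lemma 2.2, $\nabla_WR\in K(\mathfrak g_0)$. Let $\mathfrak k\subset\mathfrak g_0$ be the span of all $r(x,y)$, $r\in K(\mathfrak g_0)$. Since $[A,r(x,y)]=(A\cdot r)(x,y)+r(Ax,y)+r(x,Ay)$ and $K(\mathfrak g_0)$ is $\mathfrak g_0$-invariant, $\mathfrak k$ is an ideal. Write
$$T_o\tilde M=V_0\oplus V_1\oplus\dots\oplus V_s,$$
orthogonally, where $V_0$ is the space of vectors killed by $\mathfrak k$ and the $V_i$, $i\ge1$, are real-irreducible nontrivial $\mathfrak k$-modules. For $i\ne j$ pair symmetry gives $\langle r(x_i,x_j)y,z\rangle=\langle r(y,z)x_i,x_j\rangle=0$, and for $x_0\in V_0$, $\langle r(x_0,x)y,z\rangle=\langle r(y,z)x_0,x\rangle=0$. So $r(V_i,V_j)=0$ for $i\ne j$ and $r(V_0,\cdot)=0$. For $j\neq i$ the cyclic identity on $x_i,y_i,z_j$ then gives $r(x_i,y_i)z_j=0$. Hence $\mathfrak k=\bigoplus_{i\ge1}\mathfrak k_i$ with $\mathfrak k_i=\mathrm{span}\,r(V_i,V_i)$, which is irreducible on $V_i$ and trivial on $V_j$, $j\ne i$. Also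
$$K(\mathfrak g_0)=\bigoplus_{i\ge1}K(\mathfrak k_i),\tag{7.1}$$
and the component of $r$ in $K(\mathfrak k_i)$ is its restriction $r|_{V_i}$ to arguments in $V_i$.

**Step 2: the $V_i$ are parallel, complex and $I_0$-invariant.** $\mathfrak g_0\subset\mathfrak u(n)$ is reductive, so $\mathfrak g_0=\mathfrak k\oplus\mathfrak k'$ with $[\mathfrak k,\mathfrak k']=0$. As $V_i=\mathfrak k_iT_o\tilde M$ for $i\ge1$, and both $\mathfrak k'$ and $J$ commute with $\mathfrak k_i$, each $V_i$ is invariant under $\mathfrak g_0$ and $J$. The same holds for $V_0$. So the $V_i$ define parallel distributions. Put $m_i=\dim_{\mathbb C}V_i$. The $V_i$, $i\ge1$, are pairwise inequivalent $\mathfrak k$-modules, so the decomposition is canonical. Elements of $I$ permute the distributions $V_i$, $i\ge1$, and $I_0$, being connected, preserves each; it also preserves $V_0$. Finally, $V_i$ is complex-irreducible, so by Schur the centre of $\mathfrak k_i$ lies in $\mathbb RJ|_{V_i}$.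

### 7.2 What the torsion can be

The next four statements restrict $\mathfrak k_i$ and $T$. Recall $m_i\le n\le4$.

**(A) The possible $\mathfrak k_i$.** Either $J|_{V_i}\in\mathfrak k_i$, or $\mathfrak k_i\subset\mathfrak{su}(m_i)$ is semisimple, and real- and complex-irreducible. For semisimple $\mathfrak k_i$, the module is a tensor product of nontrivial irreducible modules of the simple factors.

- $m_i=1$: $\mathfrak k_i=\mathfrak u(1)\ni J$.
- $m_i=2$: $\mathfrak k_i=\mathfrak u(2)\ni J$ or $\mathfrak k_i=\mathfrak{su}(2)$. (It is not $\mathbb RJ$, which is reducible.)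
- $m_i=3$: if semisimple, it is simple of dimension $\le8$ with a 3-dimensional irreducible module, so $\mathfrak{su}(3)$ or $\mathfrak{so}(3)$; but $\mathfrak{so}(3)$ on $\mathbb C^3$ is real-reducible. So it is $\mathfrak{su}(3)$.
- $m_i=4$: if semisimple, it is $\mathfrak{su}(2)\oplus\mathfrak{su}(2)$ on $\mathbb C^2\otimes\mathbb C^2$, which is real-reducible, or simple of rank $\le3$ and dimension $\le15$ with a 4-dimensional irreducible module: $\mathfrak{su}(4)$, $\mathfrak{sp}(2)$, or $\mathfrak{su}(2)$ on $S^3\mathbb C^2$. ($\mathfrak{su}(3)$ and $\mathfrak g_2$ have no irreducible module of dimension 4.)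

**(B) $T$ has no component in $\Lambda^3V_i$, $i\ge1$.** $T$ is parallel, hence $\mathfrak g_0$-invariant. In all cases of (A) except $\mathfrak{su}(3)$, $-1\in\exp\mathfrak k_i$ on $V_i$: use $\exp(\pi J)$ if $J\in\mathfrak k_i$; $-1\in SU(2),SU(4),Sp(2)$; and $-1\in SU(2)$ acts by $(-1)^3$ on $S^3\mathbb C^2$. So $\Lambda^3V_i$ has no invariants. For $\mathfrak{su}(3)$ use the type of $T$: with $E=\Lambda^{1,0}V_i$, $\Lambda^{2,1}\cong\Lambda^2E\otimes E^*\cong E^*\otimes E^*=S^2E^*\oplus\Lambda^2E^*$, a sum of two nontrivial irreducible modules. So it has no invariants, and neither has the conjugate $\Lambda^{1,2}$.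

**(C) The shape of $T$.** For $i\ge1$, $V_i$ has no $\mathfrak k_i$-invariant vectors, and $\mathfrak k_i$ acts only on $V_i$. So all components of $T$ in which some $V_i$, $i\ge1$, occurs exactly once vanish. With (B),
$$T\in\Lambda^3V_0\oplus\bigoplus_{i\ge1}(\Lambda^2V_i)^{\mathfrak k_i}\otimes V_0 .\tag{7.2}$$
In particular, if $V_0=0$, then $T=0$.

**(D) Commutants.** If $J\in\mathfrak k_i$ or $\mathfrak k_i=\mathfrak{su}(3)$, the real endomorphisms of $V_i$ commuting with $\mathfrak k_i$ are $\mathrm{span}(1,J)$, so $(\Lambda^2V_i)^{\mathfrak k_i}=\mathbb R\omega_i$ with $\omega_i=\omega|_{V_i}$. Indeed complex-linear ones are scalars by Schur. Antilinear ones do not exist: in the first case because they would commute with $J$, in the second because $\mathbb C^3$ is not self-conjugate.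

### 7.3 A local quotient that carries $(\nabla R)|_{V_i}$

Fix $i\ge1$ with $m_i\le2$ and write $V=V_i$.

**Step 1: a Riemannian submersion.** By (7.2), $T$ has no component in $\Lambda^3V$ or $V\otimes\Lambda^2V^\perp$. So for $U\in V^\perp$, $Y\in V$ we have $A_UY:=T(U,Y)\in V$, and $T(V,V)\subset V^\perp$, $T(V^\perp,V^\perp)\subset V^\perp$. As $V^\perp$ is parallel, $[U,U']=\nabla_UU'-\nabla_{U'}U-T(U,U')\in V^\perp$, so $V^\perp$ is integrable. For sections $Y,Z$ of $V$, since $\nabla_YU\in V^\perp$,
$$(L_Ug)(Y,Z)=g(T(U,Y),Z)+g(Y,T(U,Z))=0 .$$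
So locally there is a Riemannian submersion $p:\mathcal U\to B$ with vertical space $V^\perp$, connected fibres and $V\cong p^*TB$.

**Step 2: $R$ on $V$ in terms of $R^B$.** For basic $X,Y\in V$: $\nabla_XY\in V$, and by O'Neill the horizontal part of $D_XY=\nabla_XY-\frac12T(X,Y)$ is $(D^B_XY)^h$, while $T(X,Y)\in V^\perp$. So $\nabla_XY=(D^B_XY)^h$. For $U$ vertical and $Y$ basic, $[U,Y]$ and $\nabla_YU$ are vertical, so taking $V$-parts in $\nabla_UY=\nabla_YU+[U,Y]+T(U,Y)$ gives
$$\nabla_UY=A_UY.\tag{7.3}$$
The same computation shows that a section $Y$ of $V$ is basic if and only if (7.3) holds for all vertical $U$. The vertical part of $[X,Y]$ is $-T(X,Y)$. Therefore, for basic $X,Y,Z$,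
$$R(X,Y)Z=(R^B(X,Y)Z)^h+A_{T(X,Y)}Z .\tag{7.4}$$
The last term is $T(T(X,Y),Z)$, a parallel tensor. So
$$(\nabla_WR)|_V=\nabla_W(p^*R^B)=\begin{cases}p^*(D^B_WR^B)&W\in V,\\A_W\cdot R^B&W\in V^\perp.\end{cases}\tag{7.5}$$
Here $A_W=0$ for $W\in V_j$, $j\ne0,i$, by (7.2). For $W\in V_0$, $A_W$ commutes with $\mathfrak k_i$, because $T$ is invariant and $\mathfrak k_i$ kills $W$.

**Step 3: symmetry of $B$.** $I_0$ preserves $V^\perp$, so $\mathfrak i$ projects to a transitive Lie algebra $\mathfrak g'$ of Killing fields on $B$. Let $\mathfrak h'$ be its isotropy algebra at a point; it acts faithfully on the tangent space of $B$ there.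

**Lemma 7.1.** If $B$ is locally symmetric, then $(\nabla R)|_V=0$. Moreover, if $J|_V\in\mathfrak k_i$, then (whether or not $B$ is locally symmetric) $J$ descends to a Kähler structure on $B$, and $\mathfrak g'$ acts holomorphically.

*Proof.* By (7.5) we must show $A_W\cdot R^B=0$ for $W\in V_0$. By (A), either $J\in\mathfrak k_i$ or $\mathfrak k_i=\mathfrak{su}(2)$.

Let $J\in\mathfrak k_i$. By (D), $A_W\in\mathbb RJ$ for $W\in V_0$, and $A_W=0$ on the other $V_j$. If $Y$ is basic, then $\nabla_U(JY)=JA_UY=A_UJY$, so $JY$ is basic by the criterion after (7.3). So $J$ descends to $B$; from $\nabla J=0$ and $\nabla_XY=(D^B_XY)^h$ it is $D^B$-parallel, so $B$ is Kähler. Since $I_0$ preserves $J$, $\mathfrak g'$ is holomorphic. By (4.6) with $A=J$, $J\cdot R^B=0$, so $A_W\cdot R^B=0$.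

Let $\mathfrak k_i=\mathfrak{su}(2)$. Then $\mathfrak{so}(V)=\mathfrak{so}(4)=\mathfrak{su}(2)\oplus\mathfrak{su}(2)'$ and $A_W\in\mathfrak{su}(2)'$. The tensor $A_W\cdot R^B=(\nabla_WR)|_V$ lies in $K(\mathfrak{su}(2))$. By pair symmetry, and with $\Lambda^2V\cong\mathfrak{so}(V)$, this is contained in $S^2(\mathfrak{su}(2))$. So it equals its projection to $S^2(\mathfrak{su}(2))$. The projection is $\mathfrak{so}(4)$-equivariant, so $A_W\cdot R^B$ is $A_W\in\mathfrak{su}(2)'$ acting on an element of $S^2(\mathfrak{su}(2))$, which is $0$. $\square$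

### 7.4 When the quotient is locally symmetric

**Lemma 7.2.** $B$ is locally symmetric in each of these cases:

1. $m_i=1$;
2. $\mathfrak k_i=\mathfrak{su}(2)$;
3. $\mathfrak k_i=\mathfrak u(2)$, $\mathfrak g'$ is unimodular, and $\mathfrak g'\not\cong\mathbb R^2\rtimes\mathfrak{sl}(2,\mathbb R)$ (standard action).

*Proof.* Case 1: a locally homogeneous surface has constant curvature.

Now let $\dim_{\mathbb R}B=4$. Let $G'$ be the simply connected group of $\mathfrak g'$ and $H'$ its connected subgroup with algebra $\mathfrak h'$. It has codimension 4, so it is closed by Mostow. The metric at the base point is invariant under $\mathfrak h'$, hence under $H'$. So it defines an invariant metric on $G'/H'$, and $B$ is locally isometric to this homogeneous space. By Jensen, *if $B$ is Einstein, it is locally symmetric*.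

**Case 2.** We show that $\mathrm{Ric}^B$ is parallel. For $r\in K(\mathfrak{su}(2))$ put $\mathrm{Ric}(y,z)=\sum\langle r(e_a,y)z,e_a\rangle$. All $r(x,y)$ commute with $J$. By pair symmetry $\mathrm{tr}(J\,r(y,w))=-\sum\langle r(e_a,Je_a)y,w\rangle$. The cyclic identity turns this into
$$\sum\langle r(Je_a,y)e_a,w\rangle-\sum\langle r(e_a,y)Je_a,w\rangle=-2\sum\langle r(e_a,y)Je_a,w\rangle=-2\,\mathrm{Ric}(y,Jw),$$
where the first equality replaces the basis $e_a$ by $Je_a$, and the second uses $\langle r(e_a,y)Je_a,w\rangle=-\langle r(e_a,y)e_a,Jw\rangle=\langle r(e_a,y)Jw,e_a\rangle$. As $r(y,w)$ has complex trace $0$, the left side is $0$, so $\mathrm{Ric}=0$. By (7.5), $D^B_WR^B$ corresponds to an element of $K(\mathfrak{su}(2))$ for each $W$; hence $D^B\mathrm{Ric}^B=0$. If $B$ is Einstein, use Jensen. Otherwise $B$ splits locally along the eigenspaces of $\mathrm{Ric}^B$ into Einstein factors of dimension $\le3$ with constant Ricci eigenvalue. These have constant curvature, so $B$ is locally symmetric.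

**Case 3.** By Lemma 7.1, $B$ is Kähler with $\mathfrak g'$ holomorphic. If it is Einstein, use Jensen. Otherwise, by local homogeneity, the Ricci form is $\rho=\lambda_1\omega_1+\lambda_2\omega_2$ with constants $\lambda_1\ne\lambda_2$, $TB=L_1\oplus L_2$ is the splitting into complex eigenlines, and $\omega=\omega_1+\omega_2$. (Here $\omega_1,\omega_2$ denote the restrictions of $\omega$ to the $L_j$.) From $d\rho=0=d\omega$ we get $d\omega_1=d\omega_2=0$. So $L_1=\ker\omega_2$ and $L_2=\ker\omega_1$ are integrable with complex leaves. Their second fundamental forms $\mathrm{II}_1:S^2L_1\to L_2$ and $\mathrm{II}_2:S^2L_2\to L_1$ are complex bilinear. If both vanish, then $L_1,L_2$ are parallel, and $B$ is locally a product of surfaces of constant curvatures $\lambda_1,\lambda_2$, which is locally symmetric.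

The algebra $\mathfrak h'$ preserves metric, $J$ and Ricci form, so $\mathfrak h'\subset\mathfrak u(L_1)\oplus\mathfrak u(L_2)$. An element with weights $(p,q)$, acting by $\mathrm ip$ on $L_1$ and $\mathrm iq$ on $L_2$, satisfies $2p\,\mathrm{II}_1=q\,\mathrm{II}_1$ and $2q\,\mathrm{II}_2=p\,\mathrm{II}_2$. So $\mathrm{II}_1=0$ unless $q=2p$, and $\mathrm{II}_2=0$ unless $p=2q$.

*$\dim\mathfrak h'=2$.* The element with weights $(1,0)$ makes both second fundamental forms vanish.

*$\dim\mathfrak h'=0$.* Then $B$ is locally a Lie group with left-invariant Kähler structure and unimodular 4-dimensional algebra $\mathfrak g'$. First, $\mathfrak g'$ is solvable. Otherwise its Levi factor $\mathfrak s$ is simple of dimension 3 and acts trivially on the 1-dimensional radical, so $\mathfrak g'=\mathfrak s\oplus\mathbb Rw$. For $x,y\in\mathfrak s$, closedness gives $0=d\omega(x,y,w)=-\omega([x,y],w)$, and as $[\mathfrak s,\mathfrak s]=\mathfrak s$, $\omega(\cdot,w)=0$, so $\omega$ is degenerate, a contradiction. Next, in a left-invariant unitary frame the connection matrix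 of $D^B$ on $T^{1,0}$ has left-invariant entries, and $\rho$ is a constant multiple of the differential of its trace; so $\rho=d\theta$ with $\theta$ real and left-invariant. A left-invariant 3-form is $\iota_v\mathrm{vol}$ for some left-invariant $v$, and $d\iota_v\mathrm{vol}=L_v\mathrm{vol}=-\mathrm{tr}(\mathrm{ad}_v)\mathrm{vol}=0$ by unimodularity. So $\rho\wedge\omega=d(\theta\wedge\omega)=0$. But $\rho\wedge\omega=(\lambda_1+\lambda_2)\omega_1\wedge\omega_2$ and the scalar curvature is $2(\lambda_1+\lambda_2)$, so it is $0$. By Milnor, $B$ is flat.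

*$\dim\mathfrak h'=1$, $\mathfrak h'=\mathbb Rk$.* If not both second fundamental forms vanish, we may assume, relabelling and rescaling $k$, that $\mathrm{II}_1\ne0$ and the weights are $(1,2)$. On $\mathfrak g'/\mathbb Rk\cong TB$ the operator $\mathrm{ad}_k$ is, up to sign, the isotropy action, so it has eigenvalues $\pm\mathrm i,\pm2\mathrm i$. All are different from $0$ and from each other, so $\mathfrak g'=\mathbb Rk\oplus L_1\oplus L_2$ with $L_j\cong\mathbb C$ and, up to the sign of $k$, $[k,x]=\mathrm ix$ for $x\in L_1$ and $[k,y]=2\mathrm iy$ for $y\in L_2$. Brackets are $\mathrm{ad}_k$-equivariant. $\Lambda^2L_1$ and $\Lambda^2L_2$ have weight $0$, so they are mapped to $\mathbb Rk$. In $L_2\times L_1$ the monomials $yx,\,y\bar x,\,\bar yx,\,\bar y\bar x$ have weights $3,1,-1,-3$; none can map to $\mathbb Rk$ or $L_2$, and a $\mathbb C$-valued map to $L_1$ must have weight $1$. So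
$$[x,x']=a\,\mathrm{Im}(\bar xx')k,\qquad[y,y']=b\,\mathrm{Im}(\bar yy')k,\qquad[y,x]=c\,y\bar x\in L_1\qquad(a,b\in\mathbb R,\ c\in\mathbb C).$$
In the Jacobi identity for $(x,x',y)$, the terms $[[x',y],x]$ and $[[y,x],x']$ lie in $[L_1,L_1]\subset\mathbb Rk$, so the $L_2$-part is $2a\,\mathrm{Im}(\bar xx')\mathrm iy=0$, and $a=0$. In the Jacobi identity for $(y,y',x)$ we have $[[y,y'],x]=b\,\mathrm{Im}(\bar yy')\mathrm ix$, $[[y',x],y]=-[y,cy'\bar x]=-|c|^2y\bar y'x$ and $[[x,y],y']=[y',cy\bar x]=|c|^2y'\bar yx$. The sum is $\mathrm i\,\mathrm{Im}(\bar yy')(b+2|c|^2)x=0$, so $b=-2|c|^2$.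

If $c=0$, then $L_1\oplus L_2$ is an abelian algebra acting locally simply transitively, and $B$ is flat. If $c\ne0$, then $b<0$. With $y=1$, $y'=\mathrm i$ the algebra $\mathbb Rk\oplus L_2$ has $[k,1]=2\mathrm i$, $[k,\mathrm i]=-2\cdot1$, $[1,\mathrm i]=bk$. Comparing with $[\varepsilon,h]=2h'$, $[\varepsilon,h']=-2h$, $[h,h']=-2\varepsilon$ after rescaling $h,h'$, we see that it is $\mathfrak{sl}(2,\mathbb R)$. It acts nontrivially on the ideal $L_1=\mathbb R^2$, which is abelian as $a=0$. So it acts by the standard representation, and $\mathfrak g'\cong\mathbb R^2\rtimes\mathfrak{sl}(2,\mathbb R)$, which is excluded. $\square$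

Note for later: if $\mathfrak k_i=\mathfrak u(2)$, $\mathfrak g'$ is unimodular and $B$ is *not* locally symmetric, then the proof ends in its last subcase: $\mathfrak g'\cong\mathbb R^2\rtimes\mathfrak{sl}(2,\mathbb R)$ with $\mathbb R^2=L_1$, and the values of $L_1$ at the base point form a complex line of $TB$.

### 7.5 The torsion when a large block survives

**Lemma 7.3.** Suppose $T\ne0$, $V_0$ has real dimension 2, $T_o\tilde M=V_0\oplus V_1$, and $J\in\mathfrak k_1$ or $\mathfrak k_1=\mathfrak{su}(3)$. Then $T=\omega_1\wedge\alpha$ with $\alpha\in V_0^*$ nonzero and $\nabla$-parallel. The form $\beta=\alpha\circ J$ is $\nabla$-parallel, nowhere zero and closed, and $d\alpha=|\alpha|^2\omega_1$.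

*Proof.* $\Lambda^3V_0=0$, so (7.2) and (D) give $T=\omega_1\wedge\alpha$ with $\alpha\in V_0^*$. As $V_1$ is a parallel distribution, $\omega_1$ is parallel; $T$ is parallel and nonzero; so $\alpha$ is parallel and nonzero, and so is $\beta$. For a parallel 1-form $\gamma\in V_0^*$, $d\gamma(X,Y)=\gamma(T(X,Y))=T(X,Y,\gamma^\sharp)=\omega_1(X,Y)\,\alpha(\gamma^\sharp)$, because $\omega_1(\cdot,\gamma^\sharp)=0$. For $\gamma=\alpha$ this is $|\alpha|^2\omega_1$. For $\gamma=\beta$ it is $0$, since $\beta\perp\alpha$. $\square$

### 7.6 Finite fundamental group, $n\le4$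

Here $\tilde M$ is compact, so $I$ is compact, and $\mathfrak g'$, a quotient of $\mathfrak i$, is a compact Lie algebra. It is unimodular and contains no $\mathfrak{sl}(2,\mathbb R)$. By (A) and Lemmas 7.1 and 7.2, $(\nabla R)|_{V_i}=0$ whenever $m_i\le2$. Suppose $\nabla R\ne0$. By (7.1) some $m_i\ge3$, say $m_1$.

If $V_0=0$ (in particular if $m_1=n$), then $T=0$ by (C), so $g$ is Kähler, a contradiction. Otherwise $n=4$, $m_1=3$ and $\dim_{\mathbb R}V_0=2$, and by (A) Lemma 7.3 applies. So $\beta$ is a nowhere zero closed 1-form on the compact simply connected manifold $\tilde M$. It is exact, $\beta=df$, and vanishes where $f$ is maximal, a contradiction. So $\nabla R=0$, and $g$ is BAS.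

### 7.7 $n\le3$, reduction to one Lie algebra

Now $\pi_1(M)$ is arbitrary. Suppose $\nabla R\ne0$.

**Step 1: the only possible shape.** By Lemmas 7.1 and 7.2 (case 1), some $(\nabla R)|_{V_i}\ne0$ with $m_i\ge2$, say $i=1$. As $T\ne0$, (C) forces $V_0\ne0$. So $n=3$, $m_1=2$ and $\dim_{\mathbb R}V_0=2$. By Lemma 7.2 (case 2) and Lemma 7.1, $\mathfrak k_1=\mathfrak u(2)$. Lemma 7.3 gives $T=\omega_1\wedge\alpha$, $\beta=\alpha\circ J$ parallel and closed, $d\alpha=|\alpha|^2\omega_1$. The local quotient $B$ of 7.3 for $V=V_1$ has vertical space $V_0$.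

**Step 2: two central Killing fields.** $I_0$ preserves $V_1$, $\omega_1$ and $T$, hence $\alpha$, $\beta$ and the dual fields $\xi,\zeta\in V_0$ with $\alpha(\xi)=1=\beta(\zeta)$, $\alpha(\zeta)=0=\beta(\xi)$. These are parallel. They are Killing, since $g(D_X\xi,Y)=-\frac12T(X,\xi,Y)$ is skew in $X,Y$, and likewise for $\zeta$. They are holomorphic: $\nabla\xi=0$ and $\nabla J=0$ give $(L_\xi J)Y=-T(\xi,JY)+JT(\xi,Y)$, and $T(\xi,\cdot)$ is $J$ on $V_1$ and $0$ on $V_0$, so this is $0$; and $T(\zeta,\cdot)=0$. As $\tilde M$ is complete, the fields are complete, so $\mathfrak c=\mathrm{span}(\xi,\zeta)\subset\mathfrak i$. As $I_0$ fixes $\xi,\zeta$, $\mathfrak c$ is central. The kernel of $\mathfrak i\to\mathfrak g'$ is $\mathfrak c$: if $X\in\mathfrak i$ is vertical on $\mathcal U$, $X=f\xi+u\zeta$, then $0=L_X\alpha=d(\alpha(X))+\iota_Xd\alpha=df$ and $0=L_X\beta=du$; so $X\in\mathfrak c$ on $\mathcal U$, hence everywhere, since a Killing field is determined by its germ.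

**Step 3: unimodularity.** The deck group $\Gamma\subset I$ is discrete and cocompact. With $K$ the compact isotropy group, $I=I_0K$, so $I/I_0=K/(K\cap I_0)$ is compact and discrete, hence finite. So $\Gamma\cap I_0$ has finite index in $\Gamma$. As $\tilde M=I_0/(K\cap I_0)$ with compact isotropy, $\Gamma\cap I_0$ is a cocompact lattice in $I_0$. A Lie group with a lattice is unimodular, so $\mathfrak i$ is. As $\mathfrak c$ is central, $\mathrm{ad}$ has the same trace on $\mathfrak i/\mathfrak c=\mathfrak g'$, so $\mathfrak g'$ is unimodular. By Lemma 7.1 and $(\nabla R)|_{V_1}\neq0$, $B$ is not locally symmetric. By the note after Lemma 7.2, $\mathfrak g'\cong L_1\rtimes\mathfrak{sl}(2,\mathbb R)$ with $L_1=\mathbb R^2$, and the values of $L_1$ at the base point form a complex line of $TB$.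

**Step 4: the radical is nilpotent with centre $\mathfrak c$.** Let $\mathfrak n$ be the preimage of $L_1$ in $\mathfrak i$. It is an extension of the abelian algebra $L_1$ by the central $\mathfrak c$, hence nilpotent; it is an ideal with $\mathfrak i/\mathfrak n\cong\mathfrak{sl}(2,\mathbb R)$, hence the radical of $\mathfrak i$. Let $x,x'\in\mathfrak i$ be lifts of a basis of $L_1$. From $L_x\alpha=L_{x'}\alpha=0$ we get $x\alpha(x')=\alpha([x,x'])$ and $x'\alpha(x)=-\alpha([x,x'])$, so
$$d\alpha(x,x')=x\alpha(x')-x'\alpha(x)-\alpha([x,x'])=\alpha([x,x']).$$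
The left side is $|\alpha|^2\omega_1(x,x')$, which is nonzero at the base point because $x,x'$ project to a real basis of a complex line. So $[x,x']\ne0$, and the centre of $\mathfrak n$ is exactly $\mathfrak c$.

### 7.8 $n\le3$, the lattice contradiction

Let $G$ be the universal cover of $I_0$ and $\tilde\Gamma\subset G$ the preimage of $\Gamma\cap I_0$, a cocompact lattice. Let $\tilde N\subset G$ be the connected normal subgroup with Lie algebra $\mathfrak n$; as $G$ is simply connected, $\tilde N$ is closed and simply connected, and $S=G/\tilde N=\widetilde{SL}(2,\mathbb R)$.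

**Step 1: $\tilde\Gamma\cap\tilde N$ is a lattice in $\tilde N$.** Let $P$ be the closure of the image of $\tilde\Gamma$ in $S$. By Auslander, $P_0$ is solvable. Suppose $P_0\ne1$. Its Lie algebra $\mathfrak q$ has dimension 1 or 2, and $P$ normalizes $\mathfrak q$. The compact space $G/\tilde\Gamma$ has a finite nonzero $G$-invariant measure, and it maps equivariantly onto $S/\mathrm{Norm}(\mathfrak q)$. So that space is compact and has a finite nonzero $S$-invariant measure.

- If $\mathfrak q$ is spanned by an elliptic or a hyperbolic element, $S/\mathrm{Norm}(\mathfrak q)$ is the hyperbolic plane or the space of its geodesics, which is not compact.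
- If $\mathfrak q$ is spanned by a nilpotent element, or has dimension 2, then $\mathrm{Norm}(\mathfrak q)$ is the stabilizer of a line and $S/\mathrm{Norm}(\mathfrak q)=\mathbb{RP}^1$. A finite measure on $\mathbb{RP}^1$ invariant under a hyperbolic element is concentrated on its two fixed points, since all other points are moved by the iterates towards one of them. Two hyperbolic elements without common fixed point show that the measure is zero.

Both are contradictions, so $P_0=1$, and $P$ and the image of $\tilde\Gamma$ are discrete. Then $\tilde\Gamma\tilde N$ is closed in $G$ and $\tilde N$ is open in $\tilde\Gamma\tilde N$. So $\tilde N/(\tilde\Gamma\cap\tilde N)$ is homeomorphic to the closed subset $\tilde N\tilde\Gamma/\tilde\Gamma$ of the compact space $G/\tilde\Gamma$, and it is compact.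

**Step 2: the contradiction with $SL(2,\mathbb Z)$.** By Mal'cev, $\tilde\Gamma\cap\tilde N$ meets the centre $Z(\tilde N)$ in a lattice. So the image $\Lambda$ of $\tilde\Gamma\cap\tilde N$ in $\tilde N/Z(\tilde N)\cong\mathbb R^2$ is a lattice: it is cocompact, and it is discrete because elements of $\tilde\Gamma\cap\tilde N$ whose images tend to $0$ can be multiplied by elements of $\tilde\Gamma\cap Z(\tilde N)$ to stay in a compact set, so they give finitely many images. Conjugation on $\tilde N/Z(\tilde N)$, whose Lie algebra is $\mathfrak n/\mathfrak c=L_1$, gives a homomorphism from $G$ with differential the standard representation of $\mathfrak{sl}(2,\mathbb R)$ and trivial on $\mathfrak n$, that is, a surjection $\varrho:G\to SL(2,\mathbb R)$. As $\tilde\Gamma$ normalizes $\tilde\Gamma\cap\tilde N$, $\varrho(\tilde\Gamma)$ preserves $\Lambda$, so it lies in the stabilizer of $\Lambda$ in $SL(2,\mathbb R)$, which is conjugate in $GL(2,\mathbb R)$ to $SL(2,\mathbb Z)$. Compactness of $G/\tilde\Gamma$ would then make $SL(2,\mathbb R)/SL(2,\mathbb Z)$ compact,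 which is false. So $\nabla R=0$, and $g$ is BAS. $\square$
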